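\title{The space trichotomy for visibly pushdown languages over fixed-size sliding windows}

\begin{abstract}
A sliding window algorithm for a language $L$ reads a stream of letters and reports at every moment whether the last $n$ letters form a word of $L$. Let $F_L(n)$ be the optimal space of a deterministic algorithm for this task. We prove that for every visibly pushdown language $L$ the function $F_L(n)$ is constant, logarithmic or linear, where the lower bounds are required for infinitely many $n$. The proof has two independent parts. The first shows that $F_L$ is either bounded or at least $\log_2 n-o(1)$ for infinitely many $n$, and describes the languages with bounded $F_L$. The second is a pumping argument showing that the fixed-size and the variable-size space complexities agree up to constant factors, a rescaling of $n$ and an additive $O(\log n)$; the known trichotomy in the variable-size model then gives the result.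
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Fixed-size windows}

Let $\Sigma$ be a finite nonempty alphabet and $L\subseteq\Sigma^*$ a language. A stream $a_1a_2a_3\cdots$ arrives one letter at a time, and we want to know at every moment whether the last $n$ letters form a word of $L$. Fix a letter $a_0\in\Sigma$ and a \emph{window size} $n\ge1$. The \emph{window} after $a_t$ is the suffix of length $n$ of $a_0^na_1\cdots a_t$; so the window is initially filled with $a_0$. A \emph{deterministic sliding window algorithm} for $L$ with window size $n$ is a deterministic automaton over $\Sigma$ (a set of memory states, an initial state, and a successor for each state and letter) with an output yes or no attached to each state, such that after reading $a_1\cdots a_t$ the output is yes exactly if the window belongs to $L$. Its \emph{space} is $\log_2$ of the number of reachable memory states, and $F_L(n)$ is the minimal space of such an algorithm. A different algorithm may be used for each $n$. Storing the whole window gives $F_L(n)\le n\log_2|\Sigma|$.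

The function $F_L$ measures how much of the window has to be remembered because it may matter later, when older letters have dropped out. Every word of $\Sigma^n$ occurs as a window, and two windows need different memory states as soon as some common continuation of the stream produces different outputs. This principle is enough for the basic examples.

\begin{example}\label{ex:basic}
Let $\Sigma=\{a,b\}$.
\begin{enumerate}
\item[(i)] For $L=\Sigma^*a$ it is necessary and sufficient to remember the last letter, so $F_L(n)=1$.
\item[(ii)] For $L=\Sigma^*a\Sigma^*$ it suffices to remember the position $i\in\{1,\dots,n\}$ of the last $a$ in the window, or $i=0$ if there is none. Two windows with values $i<i'$ need different states: after reading $b^i$ the first window contains no $a$ and the second still does. So $F_L(n)=\log_2(n+1)$.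
\item[(iii)] For $L=a\Sigma^*$, two distinct windows differ at some position $k+1$, and after $k$ more letters this position is the first one. So all $2^n$ windows need different states and $F_L(n)=n$.
\item[(iv)] For $L=a\Sigma^*\cap(\Sigma\Sigma)^*$ we get $F_L(n)=n$ for even $n$ as in (iii), and $F_L(n)=0$ for odd $n$, when the output is always no.
\item[(v)] Let $1\le\mu(n)\le n$ be any integer function and let $L_\mu$ consist of the nonempty words $w$ whose $\mu(|w|)$-th letter from the right is $a$. Storing the last $\mu(n)$ letters suffices. Two windows that differ in the $j$-th letter from the right, $j\le\mu(n)$, give different outputs after $\mu(n)-j$ more letters. So $F_{L_\mu}(n)=\mu(n)$.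
\end{enumerate}
\end{example}

Example (iv) shows that even for regular languages a lower bound can only be expected for infinitely many $n$. We therefore write $f(n)=\bar\Omega(g(n))$ if there is $c>0$ with $f(n)\ge c\,g(n)$ for infinitely many $n$, and $f(n)=\bar\Theta(g(n))$ if $f(n)=O(g(n))$ and $f(n)=\bar\Omega(g(n))$. Example (v) shows that arbitrary languages realize growth rates such as $\sqrt n$ or $\log\log n$. For regular languages this cannot happen: it is known that for every regular $L$ the function $F_L(n)$ is $O(1)$, $\bar\Theta(\log n)$ or $\bar\Theta(n)$, the three behaviors seen in (i)--(iii).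

A \emph{visibly pushdown alphabet} is a disjoint union $\Sigma=\Sigma_c\cup\Sigma_r\cup\Sigma_{\mathrm{int}}$ of \emph{calls}, \emph{returns} and \emph{internal letters}. A \emph{visibly pushdown automaton} (VPA) is a pushdown automaton that pushes exactly one stack symbol when reading a call, pops one stack symbol (or reads the bottom of the empty stack) when reading a return, and leaves the stack unchanged when reading an internal letter. A \emph{visibly pushdown language} (VPL) is a language accepted by a VPA. If all letters are internal these are the regular languages; with calls and returns one can compare lengths, as in $\{c^hr^h:h\ge0\}$. The question, posed in \cite{GHLMS}, is whether the trichotomy survives: is $F_L(n)$, for every VPL $L$, either $O(1)$, or $\bar\Theta(\log n)$, or $\bar\Theta(n)$?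

\subsection*{Variable-size windows}

There is a second model in which such a trichotomy is available. A \emph{variable-size stream} is a word over $\Sigma\cup\{\downarrow\}$. The window starts empty, a letter of $\Sigma$ is appended to it, and $\downarrow$ removes its first letter (with no effect on the empty window). A variable-size algorithm for $L$ is a deterministic automaton over $\Sigma\cup\{\downarrow\}$, possibly with infinitely many states, whose output after every stream tells whether the window is in $L$. Its space at $n$ is $\log_2$ of the number of states reachable by streams whose window length never exceeds $n$, and $V_L(n)$ is the minimum of this quantity over all algorithms. For every VPL, $V_L$ is constant, logarithmic or linear \cite{Gan}. We use only the following consequence, in which linear growth is required only infinitely often.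

\begin{theorem}[consequence of \cite{Gan}]\label{thm:known}
For every VPL $L$, either $V_L(n)=O(\log n)$, or there is $c>0$ with $V_L(n)\ge cn$ for infinitely many $n$.
\end{theorem}

This suggests a positive answer, but it does not give one directly. A variable-size algorithm can simulate a fixed-size one, so $V_L$ bounds $F_L$ from above. In the other direction the models are far apart, because $F_L(n)$ depends only on $L\cap\Sigma^n$, while a variable-size algorithm must be prepared for words of every length.

\begin{example}\label{ex:variable}
Let $\Sigma=\{a,b\}$.
\begin{enumerate}
\item[(i)] For $L=(\Sigma\Sigma)^*$ we have $F_L=0$, but $V_L(n)\ge\log_2(n+1)$: the windows $a^i$ and $a^j$ with $i<j\le n$ give different outputs after $\downarrow^i$ if $j-i$ is odd, and after $\downarrow^{i+1}$ if $j-i$ is even.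
\item[(ii)] Let $J=\{2^{2^k}:k\ge0\}$ and $L=\{w\in a\Sigma^*:|w|\in J\}$. Then $F_L(N)=N$ for $N\in J$ and $F_L(N)=0$ otherwise. On the other hand $V_L(n)\ge n$ for all $n$: if two windows of length $n$ differ at position $k+1$, delete $k$ letters and append letters until the length is in $J$. For a fixed integer $D\ge1$ and $n=\lfloor 2^{2^{k+1}}/D\rfloor-1$, every $N\le Dn$ has $F_L(N)\le2^{2^k}=O(\sqrt n)$. So $V_L(n)$ is not bounded by a constant times the values of $F_L$ at window sizes $O(n)$, even up to a logarithmic term.
\end{enumerate}
\end{example}

The heart of this paper is that for a VPL the logarithmic loss in (i) is, up to rescaling, the only loss.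

\subsection*{Results}

\begin{theorem}[trichotomy]\label{thm:tri}
For every VPL $L$, $F_L(n)$ is $O(1)$, $\bar\Theta(\log n)$ or $\bar\Theta(n)$.
\end{theorem}

\begin{theorem}[transfer]\label{thm:transfer}
For every VPL $L$ there is $D$ with $F_L(n)\le V_L(n)+O(1)$ and
\[V_L(n)\le D\max_{N\le Dn}F_L(N)+D\log_2(n+1)+D\]
for all $n\ge1$. Hence $F_L=O(\log n)$ if and only if $V_L=O(\log n)$, and $F_L=\bar\Theta(n)$ if and only if $V_L=\bar\Theta(n)$.
\end{theorem}

The transfer theorem is blind below $\log n$, and Example~\ref{ex:variable}(i) shows that it must be. The range below $\log n$ is treated directly. A set $J$ of nonnegative integers is \emph{ultimately periodic} if there are $p\ge1$ and $j_1$ such that $j\in J\Leftrightarrow j+p\in J$ for all $j\ge j_1$; the language $\{w:|w|\in J\}$ is then called a \emph{regular length language}.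

\begin{theorem}[bottom gap and classification]\label{thm:gap}
Let $L$ be a VPL, accepted by a complete deterministic VPA with state set $Q$. Either $F_L=O(1)$, or $F_L(n)\ge\log_2(n-|Q|+2)$ for infinitely many $n$. The constant $1$ in front of $\log_2n$ is optimal. Moreover, $F_L=O(1)$ if and only if $L$ is a finite Boolean combination of languages $\Sigma^*x$ $(x\in\Sigma^*)$ and regular length languages.
\end{theorem}

In the linear case one may ask how many window sizes are hard. The \emph{upper} and \emph{lower density} of a set $G$ of positive integers are the $\limsup$ and the $\liminf$, as $x\to\infty$, of $|G\cap[1,x]|/x$. The following supplement is not needed for Theorem~\ref{thm:tri}.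

\begin{theorem}[density of hard window sizes]\label{thm:density}
Let $L$ be a VPL.
\begin{enumerate}
\item[(a)] If $F_L$ is not $O(\log n)$, then for some $c'>0$ the set $\{N:F_L(N)\ge c'N\}$ has positive upper density.
\item[(b)] If $V_L(n)\ge cn$ for some $c>0$ and all large $n$, then for some $c'>0$ this set has positive lower density.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:known} enters only in the proofs of Theorems~\ref{thm:tri} and~\ref{thm:density}(a); Theorems~\ref{thm:transfer} and~\ref{thm:gap} do not use it.

Section~\ref{sec:prelim} turns $F_L$ and $V_L$ into counting problems and recalls deterministic VPAs. Section~\ref{sec:gap} proves Theorem~\ref{thm:gap}. Section~\ref{sec:idea} carries out the transfer for regular languages and shows on an example what the stack changes. Sections~\ref{sec:pump} and~\ref{sec:count} contain the pumping lemmas and the counting inequality behind Theorems~\ref{thm:transfer} and~\ref{thm:density}, and Section~\ref{sec:proofs} derives the remaining theorems.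

\section{Memory states and visibly pushdown automata}\label{sec:prelim}

For a word $w$ and $0\le k\le|w|$, let $s_k(w)$ be the word obtained by deleting the first $k$ letters of $w$. Let $w[i..j]$ be the factor of $w$ from position $i$ to position $j$, which is empty if $j<i$.

\subsection*{Counting memory states}

If the window is $u\in\Sigma^n$ and a word $x$ of length $k\le n$ is read, the new window is $s_k(u)x$. This leads to the following equivalence. For $u,u'\in\Sigma^n$ write $u\approx_nu'$ if for all $0\le k\le n$ and all $x\in\Sigma^k$,
\[s_k(u)x\in L\iff s_k(u')x\in L,\]
and let $c_L(n)$ be the number of classes of $\approx_n$.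

\begin{lemma}\label{lem:classes}
For every language $L$ and $n\ge1$, $F_L(n)=\log_2c_L(n)$.
\end{lemma}

\begin{proof}
For the upper bound, store the class of the window. The update is well defined: let $u\approx_nu'$ and let $\hat u=s_1(u)a$, $\hat u'=s_1(u')a$ be the windows after reading $a$. For $k<n$ and $x\in\Sigma^k$ we have $s_k(\hat u)x=s_{k+1}(u)\,ax$ and $s_k(\hat u')x=s_{k+1}(u')\,ax$ with $|ax|=k+1\le n$, so one of these words is in $L$ if and only if the other is. For $k=n$ both words equal $x$. Hence $\hat u\approx_n\hat u'$. The case $k=0$ of the definition shows that the class determines the output.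

For the lower bound, every $u\in\Sigma^n$ is the window after the stream $u$. If windows $u,u'$ occur with the same memory state, then after reading any $x\in\Sigma^k$, $k\le n$, the states and hence the outputs are equal, and the windows are $s_k(u)x$ and $s_k(u')x$. So $u\approx_nu'$, and there are at least $c_L(n)$ reachable states.
\end{proof}

For the variable-size model recall the \emph{Myhill--Nerode class} $[w]$ of a word: $[w]=[w']$ if and only if $wz\in L\Leftrightarrow w'z\in L$ for all $z\in\Sigma^*$. The class $[w]$ determines $[wa]$ for every letter $a$, and it determines whether $w\in L$. For $m\ge0$ let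
\[S_L(m)=\#\bigl\{([s_0(u)],[s_1(u)],\dots,[s_m(u)]):u\in\Sigma^m\bigr\}\le|\Sigma|^m .\]
We call $([s_0(u)],\dots,[s_m(u)])$ the \emph{class sequence} of $u$.

\begin{lemma}\label{lem:V}
For every language $L$ and $n\ge1$,
\begin{enumerate}
\item[(a)] $F_L(n)\le V_L(n)$;
\item[(b)] $V_L(n)\le\log_2\sum_{m=0}^nS_L(m)\le\log_2(n+1)+\max_{m\le n}\log_2S_L(m)$. In particular $V_L(n)=O(n)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take a variable-size algorithm with space $V_L(n)$ at $n$. Feed it $a_0^n$, and simulate each new letter $a$ by $\downarrow a$. The window length never exceeds $n$, and after each simulated step the window is the fixed-size window.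

(b) Store the class sequence of the current window $w$, $|w|=m$. Appending $a$ replaces each entry $[s]$ by $[sa]$ and adds the new last entry $[\varepsilon]$. The operation $\downarrow$ deletes the first entry if $m\ge1$. The first entry gives the output.
\end{proof}

\begin{remark}\label{rem:conventions}
The term $O(1)$ in Theorem~\ref{thm:transfer} makes the statement insensitive to rounding space up to a whole number of bits. One may also define $V_L(n)$ by requiring correctness only on streams whose window length never exceeds $n$. The proof of Lemma~\ref{lem:V} works for this variant too, and Lemma~\ref{lem:V} is all that the proof of Theorem~\ref{thm:transfer} uses about $V_L$. So Theorem~\ref{thm:transfer} holds for both definitions, and by its last sentence Theorem~\ref{thm:known} holds for one definition if and only if it holds for the other.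
\end{remark}

Lemmas~\ref{lem:classes} and~\ref{lem:V} locate the difference between the models. Two words of length $n$ have different class sequences if $s_k(u)z$ and $s_k(u')z$ differ in membership for some $k$ and some $z$ of \emph{any} length. They are inequivalent under $\approx_n$ only if this happens for a $z$ of length \emph{exactly} $k$.

\subsection*{Matching}

Calls and returns are matched like parentheses. Scan a word $w$ from left to right; a call becomes \emph{pending} when it is read, and a return is \emph{matched} with the most recent pending call, which then stops being pending. A return that finds no pending call, and a call still pending at the end, are \emph{unmatched} in $w$. The word is \emph{well-matched} if it has no unmatched letters. We use the following facts.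
\begin{enumerate}
\item[(M1)] A call at position $p$ and a return at position $q>p$ are matched if and only if $w[p+1..q-1]$ is well-matched. (The call $p$ is the most recent pending call at time $q$ exactly if no return in between had to reach back to $p$ and no call in between is still pending.) Hence being matched does not depend on the letters outside $w[p..q]$, and $w[p..q]$ is then well-matched.
\item[(M2)] At an unmatched return no call is pending, so all unmatched returns precede all unmatched calls. Thus every word has a unique factorization
\begin{equation}\label{eq:fact}
w=w_0\,r_1w_1\cdots r_ew_e\;d_1w_{e+1}\cdots d_fw_{e+f}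
\end{equation}
with $w_i$ well-matched, where the $r_i$ are the unmatched returns and the $d_i$ the unmatched calls.
\item[(M3)] A suffix of $w$ that starts with a call unmatched in $w$ has no unmatched returns: by (M1) its first letter is unmatched in the suffix too, and by (M2) no unmatched return can follow it.
\item[(M4)] A nonempty well-matched word is an internal letter, or $cw'r$ with a call $c$, a return $r$ and $w'$ well-matched, or a product of two shorter well-matched words: cut after the first letter if it is internal, and after its matching return if it is a call.
\end{enumerate}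

\subsection*{Deterministic VPAs}

Deterministic VPAs are as expressive as VPAs \cite{AM}. For the rest of the paper, when $L$ is a VPL we fix a complete deterministic VPA for $L$ with acceptance by final state. It has a finite state set $Q$, an initial state $q_0$, a set of accepting states, a finite stack alphabet $\Gamma$, a bottom symbol $\bot\notin\Gamma$, and a transition function $\delta$ with $\delta(q,c)\in Q\times\Gamma$ for calls $c$, $\delta(q,r,\gamma)\in Q$ for returns $r$ and $\gamma\in\Gamma\cup\{\bot\}$, and $\delta(q,i)\in Q$ for internal letters $i$. A \emph{configuration} is a pair $(q,\sigma)$ with $\sigma\in\Gamma^*$ the stack. A call pushes the symbol given by $\delta$; a return pops the top symbol $\gamma$, and on the empty stack it reads $\bot$ and leaves the stack empty. Let $\operatorname{conf}(w)$ be the configuration reached from $(q_0,\varepsilon)$ on $w$; then $w\in L$ if and only if the state of $\operatorname{conf}(w)$ is accepting. A word $z$ \emph{distinguishes} two configurations if it leads exactly one of them to an accepting state. Thus $z$ distinguishes $\operatorname{conf}(g)$ and $\operatorname{conf}(g')$ if and only if exactly one of $gz,g'z$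 is in $L$.

\begin{lemma}\label{lem:runs}
Let $w$ be a word with factorization \eqref{eq:fact}, read from a configuration $(q,\sigma)$.
\begin{enumerate}
\item[(R1)] If $w$ is well-matched, the run ends in $(\tau_w(q),\sigma)$, where the map $\tau_w:Q\to Q$ depends only on $w$.
\item[(R2)] If $w$ has no unmatched returns, the state reached depends only on $q$ and $w$.
\item[(R3)] If $|\sigma|\le h$, the stack is empty just before $r_i$ for every $i>h$. If $\sigma=\varepsilon$, the stack height at the end is $f$.
\end{enumerate}
\end{lemma}

\begin{proof}
At every moment the stack consists of what is left of $\sigma$ and, above it, one symbol for each pending call, the most recent on top. So a matched return pops the symbol pushed by its call, and only unmatched returns read $\sigma$ or $\bot$. This gives (R1) and (R2). Just before $r_i$ no call is pending and $i-1$ unmatched returns have been read, so the stack is $\sigma$ with its top $i-1$ symbols removed, or empty if $|\sigma|\le i-1$. At the end exactly $d_1,\dots,d_f$ are pending.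
\end{proof}

By (R1), replacing a well-matched factor by another one with the same map $\tau$ does not change the configuration reached, from whatever configuration the word is read. This is where visibility is used: the input alone decides when the stack moves, so two runs on the same word move their stacks at the same moments, and one modification of the word serves both runs.

\section{The gap below $\log n$}\label{sec:gap}

For any language $L$ and $n\ge1$ let $m(n)\in\{0,\dots,n\}$ be the least $m$ such that membership in $L$ of words of length $n$ depends only on their last $m$ letters. This number controls $F_L(n)$ from both sides.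

\begin{lemma}\label{lem:depth}
For every language $L$ and $n\ge1$, $\ \log_2(m(n)+1)\le F_L(n)\le m(n)\log_2|\Sigma|$. In particular $F_L=O(1)$ if and only if $m(\cdot)$ is bounded.
\end{lemma}

\begin{proof}
For the upper bound store the last $m(n)$ letters. For the lower bound we show $c_L(n)\ge m(n)+1$. Take the algorithm of Lemma~\ref{lem:classes}, whose states are the $N=c_L(n)$ classes, and write $\theta a$ for the successor of a state $\theta$ under the letter $a$. Let $\theta\equiv_j\theta'$ if the outputs after reading $w$ from $\theta$ and from $\theta'$ agree for all $w$ with $|w|\ge j$. These are equivalence relations with $\equiv_0\,\subseteq\,\equiv_1\,\subseteq\cdots$. A word of length at least $j+1$ is a letter followed by a word of length at least $j$, so $\theta\equiv_{j+1}\theta'$ if and only if $\theta a\equiv_j\theta'a$ for all $a\in\Sigma$. Hence $\equiv_{j+1}$ is determined by $\equiv_j$, and once $\equiv_j\,=\,\equiv_{j+1}$ the chain is constant from $j$ on. The relation $\equiv_n$ is universal, because after $n$ or more letters the window does not depend on the starting state. So as long as $\equiv_j$ is not universal, $\equiv_{j+1}$ has strictly fewer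 classes. Since $\equiv_0$ has at most $N$ classes, $\equiv_{N-1}$ is universal.

If $N-1>n$, then $m(n)\le n<N-1$. Otherwise let $pw,p'w\in\Sigma^n$ with $|w|=N-1$. Let $\theta,\theta'$ be the states after the streams $p$ and $p'$. Reading $w$ from them gives the windows $pw$ and $p'w$, and the outputs agree because $\theta\equiv_{N-1}\theta'$. So $m(n)\le N-1$ in both cases.
\end{proof}

Both bounds are attained: $m(n)=n$ in Example~\ref{ex:basic}(ii) and (iii). For the languages $L_\mu$ of Example~\ref{ex:basic}(v) we have $m=\mu$, which may be unbounded and yet tiny compared with $n$, and then Lemma~\ref{lem:depth} gives no logarithmic bound. To rule this out for a VPL we take a window size $n$ with $m(n)$ large and shorten the irrelevant first $n-m(n)$ letters to a bounded number. Since they are irrelevant we may choose them, and we choose them so that the automaton behaves on them like a finite automaton.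

\begin{lemma}\label{lem:alpha}
Let $L$ be a VPL. There is a letter $\alpha$ such that, with $q_j$ the state after $\alpha^j$,
\begin{enumerate}
\item[(a)] whether $\alpha^jx\in L$ depends only on $q_j$ and $x$, for all $j\ge0$ and $x\in\Sigma^*$;
\item[(b)] the sequence $(q_j)$ is ultimately periodic, and for every $j$ there is $j_0\le|Q|-1$ with $q_{j_0}=q_j$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\alpha$ be a return or an internal letter if there is one; then $\operatorname{conf}(\alpha^j)=(q_j,\varepsilon)$, which gives (a), and $q_{j+1}$ is $\delta(q_j,\alpha,\bot)$ or $\delta(q_j,\alpha)$. Otherwise all letters are calls and $\alpha$ is arbitrary; then (a) follows from (R2), and $q_{j+1}$ is the first component of $\delta(q_j,\alpha)$. In each case $q_{j+1}=\varphi(q_j)$ for a map $\varphi:Q\to Q$. Among $q_0,\dots,q_{|Q|}$ there is a repetition $q_i=q_{i'}$ with $i<i'\le|Q|$; from $i$ on the sequence has period $i'-i$, and all its values occur among $q_0,\dots,q_{i'-1}$.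
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gap}]
\emph{Gap.} Suppose $F_L$ is not $O(1)$, so $m(\cdot)$ is unbounded by Lemma~\ref{lem:depth}. Take $n$ with $m=m(n)\ge1$. By minimality of $m$ there are two words of length $n$ with the same last $m-1$ letters, exactly one of which is in $L$. Membership depends only on the last $m$ letters, so we may replace the first $n-m$ letters of both words by $\alpha^{n-m}$. This gives $\alpha^{n-m}pv\in L$ and $\alpha^{n-m}p'v\notin L$ with $p,p'\in\Sigma$ and $|v|=m-1$. Choose $j_0\le|Q|-1$ with $q_{j_0}=q_{n-m}$. By Lemma~\ref{lem:alpha}(a), $\alpha^{j_0}pv\in L$ and $\alpha^{j_0}p'v\notin L$. These words have length $n'=j_0+m$ and the same last $m-1$ letters, so $m(n')\ge m=n'-j_0\ge n'-|Q|+1$, and Lemma~\ref{lem:depth} gives $F_L(n')\ge\log_2(n'-|Q|+2)$. Since $m$ takes arbitrarily large values and $n'\ge m$, this holds for infinitely many $n'$.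

\emph{Optimality.} The language of Example~\ref{ex:basic}(ii) is a VPL (declare both letters internal) with $F_L(n)=\log_2(n+1)$, so $\log_2n$ cannot be replaced by $\gamma\log_2n$ with $\gamma>1$.

\emph{Classification.} Let $L$ be a Boolean combination of length languages and languages $\Sigma^*x$, and let $m$ be the maximal length of the words $x$ used. Among words of a fixed length $n\ge m$, membership in each of these languages depends only on the last $m$ letters. So $m(n)\le m$ for all $n$, and $F_L=O(1)$ by Lemma~\ref{lem:depth}.

Conversely let $F_L=O(1)$, so $m(n)\le m$ for some $m$ and all $n$. For $|x|=m$ let $J_x=\{j:\alpha^jx\in L\}$, which is ultimately periodic by Lemma~\ref{lem:alpha}. For $|u|=j$ the words $ux$ and $\alpha^jx$ have the same length and the same last $m$ letters, so $ux\in L$ if and only if $j\in J_x$. Hence the words of $L$ of length at least $m$ form the language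
\[\bigcup_{|x|=m}\bigl(\Sigma^*x\cap\{w:|w|\in m+J_x\}\bigr).\]
Each of the finitely many shorter words $w\in L$ satisfies $\{w\}=\Sigma^*w\cap\{w':|w'|=|w|\}$, and a singleton set of lengths is ultimately periodic.
\end{proof}

\section{The transfer without a stack, and what the stack changes}\label{sec:idea}

By Lemma~\ref{lem:V}(b), Theorem~\ref{thm:transfer} amounts to bounding $S_L(n)$ by the numbers $c_L(N)$ for $N=O(n)$. So we start from many words of length $n$ with pairwise different class sequences and want to produce many pairwise inequivalent windows. Suppose $z$ separates $s_k(u)$ from $s_k(u')$. Pad $u$ and $u'$ on the left to a length $N\ge n$. The suffixes $s_k(u),s_k(u')$ are at the front of the window after $N-(n-k)$ more letters, so we need a separating word of length exactly $N-(n-k)$. We have to stretch $z$, and two small examples over $\{a,b\}$ show the limits.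

First, stretching can only work in steps of some period: for $L=a\Sigma^*\cap(\Sigma\Sigma)^*$ the words separating $a$ from $b$ have odd length, and odd window sizes see nothing. So we use one window size $N_\rho$ for each residue $\rho$ modulo a period. Second, some pairs cannot be separated by a long word at all: for $L=\{a\}$ only $z=\varepsilon$ separates $a$ from $b$; here $S_L(n)=2$ for $n\ge1$, while $c_L(N)=1$ for $N\ge2$. The remedy is to keep only words with a common suffix $Y$ of a fixed length, at the cost of a constant factor, and to move $Y$ from the window into the separating word. The separating word $Yz$ is then long enough to be pumped. For regular languages this is the whole proof.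

\begin{proposition}\label{prop:regular}
Let $L$ be accepted by a deterministic finite automaton with state set $Q$, let $K_0=|Q|^2$, $\pi_0=\operatorname{lcm}(1,\dots,K_0)$ and $n\ge K_0$. For $0\le\rho<\pi_0$ let $N_\rho\equiv\rho\pmod{\pi_0}$ with $N_\rho\ge n+K_0$. Then $\log_2S_L(n)\le\sum_\rho F_L(N_\rho)+K_0\log_2|\Sigma|$.
\end{proposition}

\begin{proof}
Choose one word of length $n$ for each class sequence. At least $S_L(n)/|\Sigma|^{K_0}$ of them share their suffix $Y$ of length $K_0$; let $\mathcal U_1$ be the set of these. Let $u=vY\ne u'=v'Y$ be in $\mathcal U_1$, with exactly one of $s_k(u)z,s_k(u')z$ in $L$. Then $s_k(u)\ne s_k(u')$, so $k<|v|$; put $g=s_k(v)$, $g'=s_k(v')$. Follow the pair of states of the runs on $gYz$ and $g'Yz$. If $|z|\ge K_0$, a pair repeats while $z$ is read and the factor in between can be deleted; so we may assume $|z|<K_0$. Among the $K_0+1$ pairs seen while $Y$ is read two coincide, and the factor in between has a length $\ell\le K_0$ dividing $\pi_0$ and can be repeated. So $g,g'$ are separated by words of every length $|Yz|+t\pi_0$, $t\ge0$. Choose $\rho\equiv|g|+|Yz|\pmod{\pi_0}$ and $\kappa=N_\rho-|g|$. Since $|g|+|Yz|<n+K_0\le N_\rho$,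 some $x\in\Sigma^\kappa$ separates $g$ from $g'$. The windows $a_0^{N_\rho-|v|}v$ and $a_0^{N_\rho-|v|}v'$ become $gx$ and $g'x$ after reading $x$, so they are inequivalent under $\approx_{N_\rho}$. Hence the map sending $vY$ to the tuple of the classes of $a_0^{N_\rho-|v|}v$, $0\le\rho<\pi_0$, is injective on $\mathcal U_1$, and $|\mathcal U_1|\le\prod_\rho c_L(N_\rho)$.
\end{proof}

With a stack, a long separating word need not be pumpable, since it may be consuming the stack.

\begin{example}\label{ex:stack}
Let $\Sigma_c=\{a,b\}$, $\Sigma_r=\{r\}$ and $L=\{a\,w\,r^{|w|+1}:w\in\{a,b\}^*\}$. This is a VPL: mark the stack symbol pushed by the first letter, and accept when it is popped after a block of calls and a block of returns. Fix $K$, let $h\ge j>K$, and consider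
\[u=a\,w\,r^j,\qquad u'=b\,w'\,r^j,\qquad w,w'\in\{a,b\}^h .\]
No extension of $u'$ is in $L$, and the only $z$ with $uz\in L$ is $r^{h+1-j}$. So the shortest separating word can have length linear in $|u|$, which is why window sizes $N$ of the order of a constant times $n$ will be needed, and it cannot be stretched. Moving the common suffix $Y=r^K$ into the separating word does not help: $a\,w\,r^{j-K}$ still ends in $r$ and has the single accepted extension $r^{h+1-j+K}$.

What helps is to cut further left, at the call matched with the last letter of $Y$. Write $w=w_1w_2$ and $w'=w_1'w_2'$ with $|w_2|=|w_2'|=j$, and put $g=aw_1$, $g'=bw_1'$. Then $u=gX$ and $u'=g'X'$ with the well-matched words $X=w_2r^j$, $X'=w_2'r^j$, and for every $t\ge0$ the word $a^{j+t}r^{j+t}\,r^{h+1-j}$ separates $g$ from $g'$. The pumping takes place inside the well-matched factor.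
\end{example}

In general $X$ and $X'$ are long and different, so they cannot be made equal by counting. But it is enough that they start at the same position and have the same map $\tau$, for then $X'$ may be replaced by $X$. The suffix $Y$ has at most $K$ unmatched returns, so at most $K$ cutting positions must be fixed, at the cost of a factor $(n+1)^K$. This is a source of the logarithmic term in Theorem~\ref{thm:transfer}.

\section{Pumping distinguishing words}\label{sec:pump}

From now on $L$ is a VPL with the automaton fixed in Section~\ref{sec:prelim}. We need two statements: distinguishing words can be taken of length linear in the stack height (Lemma~\ref{lem:short}), and under suitable hypotheses they can be lengthened in steps of a fixed period (Lemma~\ref{lem:long}). Both come from two kinds of modification: inside a long well-matched factor, and along the unmatched letters of \eqref{eq:fact}.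

For the first kind recall the pumping lemma for context-free languages: for every context-free $W$ there is $p\ge1$ such that every $w\in W$ with $|w|\ge p$ has a factorization $w=x_1x_2x_3x_4x_5$ with $1\le|x_2x_4|\le p$ and $x_1x_2^tx_3x_4^tx_5\in W$ for all $t\ge0$.

\begin{lemma}\label{lem:wm}
There is $H\ge1$ such that for every well-matched $w$ with $|w|\ge H$:
\begin{enumerate}
\item[(a)] some shorter well-matched $w'$ has $\tau_{w'}=\tau_w$;
\item[(b)] there is $1\le\ell\le H$ such that for all $t\ge0$ some well-matched $w_t$ has $\tau_{w_t}=\tau_w$ and $|w_t|=|w|+t\ell$.
\end{enumerate}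
\end{lemma}

\begin{proof}
For each map $\tau:Q\to Q$ let $W_\tau$ be the set of well-matched $w$ with $\tau_w=\tau$. Consider the grammar with one variable $Z_\tau$ for each $\tau$ and the rules
\begin{itemize}
\item $Z_{\mathrm{id}}\to\varepsilon$, and $Z_\tau\to i$ for each internal letter $i$ with $\tau_i=\tau$;
\item $Z_{\tau_2\circ\tau_1}\to Z_{\tau_1}Z_{\tau_2}$ for all $\tau_1,\tau_2$;
\item $Z_\tau\to cZ_{\tau_1}r$ for a call $c$ and a return $r$, whenever $\tau$ is the map $q\mapsto\delta(\tau_1(q_1),r,\gamma)$ with $(q_1,\gamma)=\delta(q,c)$.
\end{itemize}
The rules mirror the identities $\tau_{w_1w_2}=\tau_{w_2}\circ\tau_{w_1}$ and $\tau_{cw_1r}(q)=\delta(\tau_{w_1}(q_1),r,\gamma)$, which hold by (R1). Induction on derivations shows that $Z_\tau$ generates only words of $W_\tau$, and induction on the length, using (M4), shows that it generates all of them. So each $W_\tau$ is context-free. Let $H$ be the maximum of the finitely many pumping constants. For $w\in W_\tau$ with $|w|\ge H$ take $w'=x_1x_3x_5$, $\ell=|x_2x_4|$ and $w_t=x_1x_2^{t+1}x_3x_4^{t+1}x_5$.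
\end{proof}

For the second kind, consider two configurations $C,C'$ and a word $w$. At each point of $w$ the \emph{state pair} is the pair of states of the runs from $C$ and from $C'$; there are $|Q|^2$ possible pairs. A repeated state pair gives a loop provided the stack cannot tell the difference, and there are two simple reasons for that: the old stack is never read again, or it is empty.

\begin{lemma}\label{lem:loop}
Let $w=w'xw''$ distinguish $C$ and $C'$, and let the state pairs after $w'$ and after $w'x$ coincide. Assume that either
\begin{enumerate}
\item[(i)] $x$ and $w''$ have no unmatched returns, or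
\item[(ii)] both runs have an empty stack after $w'$ and after $w'x$.
\end{enumerate}
Then $w'x^tw''$ distinguishes $C$ and $C'$ for every $t\ge0$.
\end{lemma}

\begin{proof}
Let $(p,p')$ be the common pair. In case (i), by (R2) the word $x$ leads from state $p$ to $p$ and from $p'$ to $p'$ whatever the stacks are, so the pair after $w'x^t$ is $(p,p')$; by (R2) again the pair after $w'x^tw''$ does not depend on $t$. In case (ii), $x$ leads each of $(p,\varepsilon)$, $(p',\varepsilon)$ back to itself, so the configurations after $w'x^t$ do not depend on $t$.
\end{proof}

Put
\[\pi=\operatorname{lcm}(1,2,\dots,|Q|^2H),\qquad K=H(H+2|Q|^2+3),\qquad C_0=(2|Q|^2+1)H .\]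
We use repeatedly that if all $w_i$ in \eqref{eq:fact} are shorter than $H$, then
\begin{equation}\label{eq:len}
|w|\le(e+f+1)(H-1)+e+f<(e+f+1)H .
\end{equation}

\begin{lemma}\label{lem:short}
If two configurations of stack height at most $h$ are distinguished by some word, they are distinguished by a word of length at most $C_0(h+1)$.
\end{lemma}

\begin{proof}
Let $w$ be a shortest distinguishing word, factorized as in \eqref{eq:fact}. By Lemma~\ref{lem:wm}(a) and (R1), $|w_i|<H$ for all $i$. Suppose $f>|Q|^2$. Then the state pairs just before some $d_i$ and $d_j$, $i<j$, coincide. The factor $x$ from $d_i$ up to just before $d_j$ has no unmatched returns, being a product of calls and well-matched words, and neither has the suffix starting at $d_j$. Lemma~\ref{lem:loop}(i) with $t=0$ gives a shorter distinguishing word, a contradiction. Suppose $e>h+|Q|^2$. By (R3) both stacks are empty just before each of $r_{h+1},\dots,r_{h+|Q|^2+1}$, and a state pair repeats among these points; Lemma~\ref{lem:loop}(ii) with $t=0$ gives a contradiction. So by \eqref{eq:len}, $|w|<(h+2|Q|^2+1)H\le(2|Q|^2+1)(h+1)H=C_0(h+1)$.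
\end{proof}

In Example~\ref{ex:stack} the word $r^{h+1-j}$ could not be lengthened because it consists of unmatched returns acting on a high stack. The next lemma excludes this in two ways. In (B) there is no stack to consume. In (A) the word may consume the old stack, but only after a long prefix that does not touch it; to get down to the old stack it must first match all calls of that prefix, which creates a long well-matched factor.

\begin{lemma}\label{lem:long}
Let $C,C'$ be configurations distinguished by a word $w$. Assume one of:
\begin{enumerate}
\item[(A)] $w$ has a prefix $y$ with $|y|\ge K$ and without unmatched returns;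
\item[(B)] $C$ and $C'$ have empty stacks and $|w|\ge K$.
\end{enumerate}
Then for every $t\ge0$ there is a word of length $|w|+t\pi$ distinguishing $C$ and $C'$.
\end{lemma}

\begin{proof}
It suffices to find $1\le\ell\le|Q|^2H$ such that distinguishing words of length $|w|+t\ell$ exist for all $t\ge0$, since $\ell$ divides $\pi$. If $w$ has a well-matched factor of length at least $H$, replace it by the words of Lemma~\ref{lem:wm}(b). Assume from now on that all well-matched factors of $w$ are shorter than $H$, and put $M=|Q|^2+1$.

\emph{A chain of unmatched calls suffices.} Suppose $w$ has a factor $d_1y_1d_2\cdots d_{M-1}y_{M-1}d_M$ with the $y_i$ well-matched and the $d_i$ calls unmatched in $w$. The state pairs just before some $d_i$ and $d_j$, $i<j\le M$, coincide. Let $x=d_iy_i\cdots d_{j-1}y_{j-1}$, so $1\le|x|\le(j-i)H\le|Q|^2H$, and write $w=w'xw''$ with $w''$ starting at $d_j$. The word $x$ has no unmatched returns, and $w''$ has none by (M3). Lemma~\ref{lem:loop}(i) applies, and $\ell=|x|$ works.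

\emph{Case (A).} Write $y=y_0d_1y_1\cdots d_fy_f$ with $y_i$ well-matched and $d_i$ the unmatched calls of $y$. By \eqref{eq:len}, $K\le|y|<(f+1)H$, so $f\ge H+2|Q|^2+3\ge H+M$. Suppose $d_i$ is matched in $w$. Its matching return lies beyond $y$, so the factor from $d_i$ to this return, which is well-matched by (M1), contains the calls $d_i,\dots,d_f$ and as many returns. Hence $2(f-i+1)<H$, and in particular $i>f+1-H\ge M+1$. So $d_1,\dots,d_M$ are unmatched in $w$ and form a chain as above.

\emph{Case (B).} Factorize $w$ as in \eqref{eq:fact}. By \eqref{eq:len}, $K\le|w|<(e+f+1)H$, so $e+f>2|Q|^2$ and $e\ge M$ or $f\ge M$. If $f\ge M$, the calls $d_1,\dots,d_M$ form a chain. If $e\ge M$, then by (R3) with $h=0$ both stacks are empty just before each $r_i$, and the state pairs just before some $r_i$ and $r_j$, $i<j\le M$, coincide. The factor $x=r_iw_i\cdots r_{j-1}w_{j-1}$ has $1\le|x|\le|Q|^2H$, and Lemma~\ref{lem:loop}(ii) applies with $\ell=|x|$.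
\end{proof}

\section{Class sequences versus window classes}\label{sec:count}

We now prove the analogue of Proposition~\ref{prop:regular} for VPLs. The freedom in the choice of the window sizes $N_\rho$ will be used in Theorem~\ref{thm:density}.

\begin{proposition}\label{prop:main}
There is a constant $B$, depending only on the automaton, such that the following holds for all $n\ge K$. For each $\rho\in\{0,\dots,\pi-1\}$ let $N_\rho$ be any integer with $N_\rho\equiv\rho\pmod\pi$ and $N_\rho\ge(C_0+2)(n+1)$. Then
\[\log_2S_L(n)\le(K+1)\sum_{\rho=0}^{\pi-1}F_L(N_\rho)+B\log_2(n+1).\]
\end{proposition}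

\begin{proof}
Let $\mathcal U\subseteq\Sigma^n$ contain exactly one word for each class sequence, so $|\mathcal U|=S_L(n)$. For $u\ne u'$ in $\mathcal U$ there is $k$ such that $\operatorname{conf}(s_k(u))$ and $\operatorname{conf}(s_k(u'))$ are distinguished by some word.

\medskip\noindent\emph{Step 1: the cuts.} For $u\in\mathcal U$ write $u=vY$ with $|Y|=K$. Let $e$ be the number of unmatched returns of $Y$, and let $\nu$ be the minimum of $e$ and the number of unmatched calls of $v$. Let $P_1<\dots<P_\nu$ be the positions of the last $\nu$ unmatched calls of $v$. When the scan of $u$ reaches the end of $v$, the pending calls are the unmatched calls of $v$; the unmatched returns of $Y$ are those that find no pending call inside $Y$, so they are matched in $u$ with $P_\nu,P_{\nu-1},\dots$ in turn. Thus $P_i$ is matched with the $(\nu-i+1)$-th unmatched return of $Y$, whose position $\mu_i$ in $u$ is determined by $n,Y,\nu,i$. The factor $X_i=u[P_i..\mu_i]$ is well-matched by (M1). We add the plain cut in front of $Y$ and a left end marker: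
\[P_{\nu+1}=n-K+1,\qquad\mu_{\nu+1}=n-K,\qquad X_{\nu+1}=\varepsilon,\qquad P_0=0 .\]
For $1\le i\le\nu+1$ let $u^{(i)}=u[1..P_i-1]$, of length $m_i=P_i-1\le n-K$, and let $Y_i=u[\mu_i+1..n]$, a suffix of $Y$. Then
\[u=u^{(i)}X_iY_i\qquad(1\le i\le\nu+1);\]
see Figure~\ref{fig:cuts}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.85cm,y=0.85cm]
\draw[thick] (0,0) -- (13,0);
\draw (0,-0.15) -- (0,0.15); \draw (13,-0.15) -- (13,0.15);
\draw[dashed] (8,-0.3) -- (8,2.7);
\draw (2,0) .. controls (4,2.6) and (9.5,2.6) .. (11.5,0);
\draw (5.5,0) .. controls (6.3,1.3) and (8.9,1.3) .. (9.7,0);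
\fill (2,0) circle (2pt) node[below] {$P_1$};
\fill (5.5,0) circle (2pt) node[below] {$P_2$};
\fill (9.7,0) circle (2pt) node[below] {$\mu_2$};
\fill (11.5,0) circle (2pt) node[below] {$\mu_1$};
\draw (3.6,-0.15) -- (3.6,0.15); \node[below] at (3.6,-0.1) {$k$};
\draw[|-|] (3.7,-1) -- node[below] {$g$} (5.35,-1);
\draw[|-|] (5.5,-1) -- node[below] {$X_2$} (9.7,-1);
\draw[|-|] (9.85,-1) -- node[below] {$Y_2$} (13,-1);
\node at (1,2.4) {$v$}; \node at (12,2.4) {$Y$};
\end{tikzpicture}
\caption{A word $u=vY$ in which two unmatched calls of $v$, at positions $P_1<P_2$, are matched (arcs) with unmatched returns of the suffix $Y$, at positions $\mu_2<\mu_1$. A suffix of $u$ that starts after a position $k$ with $P_1\le k<P_2$ is cut at $P_2$ into $g$, the well-matched factor $X_2$ under the inner arc, and the remainder $Y_2$ of $Y$.}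
\label{fig:cuts}
\end{figure}

\medskip\noindent\emph{Step 2: making the cuts common.} The \emph{data} of $u$ are $(Y,\nu,P_1,\dots,P_\nu,\tau_{X_1},\dots,\tau_{X_\nu})$. Since $\nu\le e\le K$, they take at most
\[|\Sigma|^K(K+1)(n+1)^K|Q|^{|Q|K}\le(n+1)^B\]
values, where $B$ is a constant (recall $n+1\ge2$). So there is $\mathcal U_1\subseteq\mathcal U$ with $|\mathcal U_1|\ge S_L(n)/(n+1)^B$ on which all data agree. Then $e$, $\nu$ and all $P_i,\mu_i,m_i,Y_i$ are common to the words of $\mathcal U_1$.

\medskip\noindent\emph{Step 3: moving the common part into the distinguishing word.} Let $u=vY\ne u'=v'Y$ be in $\mathcal U_1$, with $k$ as above; primes mark the objects belonging to $u'$. Since $s_k(u)\ne s_k(u')$ and the suffixes of length $K$ agree, $k<n-K$. The right cut is the first one inside the suffix: let $i\in\{1,\dots,\nu+1\}$ be the index with $P_{i-1}\le k<P_i$. Then $k\le m_i$ and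
\[s_k(u)=gX_iY_i,\qquad s_k(u')=g'X_i'Y_i,\qquad g=s_k(u^{(i)})=u[k+1..P_i-1],\quad g'=s_k(u'^{(i)}),\]
with $|g|=|g'|=m_i-k$. Put $y=X_iY_i$, $C=\operatorname{conf}(g)$ and $C'=\operatorname{conf}(g')$. Since $\tau_{X_i'}=\tau_{X_i}$, (R1) gives $\operatorname{conf}(g'y)=\operatorname{conf}(s_k(u'))$, and $gy=s_k(u)$. The configurations $\operatorname{conf}(gy)$ and $\operatorname{conf}(g'y)$ are therefore distinguishable, and their stack heights are at most $n$. By Lemma~\ref{lem:short} they are distinguished by a word $z$ with $|z|\le C_0(n+1)$. Thus $yz$ distinguishes $C$ and $C'$, and
\[|y|=n-m_i\ge K,\qquad\ell_0:=|yz|\le n+C_0(n+1).\]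

\medskip\noindent\emph{Step 4: for all $t\ge0$ some word of length $\ell_0+t\pi$ distinguishes $C$ and $C'$.} The cuts were chosen so that one of the hypotheses of Lemma~\ref{lem:long} holds: either $y$ does not reach into the stacks of $C$ and $C'$, or these stacks are empty.

\emph{Case I: $i=1$ and $\nu=e$.} If $e=0$, then $y=Y$ has no unmatched returns. If $e\ge1$, then $\mu_1$ is the position of the last unmatched return of $Y$, so $Y_1$ has no unmatched returns by (M2), and neither has $y=X_1Y_1$, as $X_1$ is well-matched. Lemma~\ref{lem:long}(A) applies to $w=yz$.

\emph{Case II: $i\ge2$ or $\nu<e$.} We show that $g$ has no unmatched calls. The argument uses only the common data, so it applies to $g'$ as well. Then $C$ and $C'$ have empty stacks by (R3), and Lemma~\ref{lem:long}(B) applies since $|yz|\ge K$.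

Suppose the call at position $p$ of $u$ lies in $g$ and is unmatched in $g$; so $P_{i-1}\le k<p<P_i$. We first show that $p$ is unmatched in $v$. Otherwise it is matched in $v$ with a return at a position $p^*\le n-K$, and $p^*\ge P_i$, since for $p^*<P_i$ the pair would lie in $g$ and be matched there by (M1). For $i=\nu+1$ this is impossible because $P_{\nu+1}=n-K+1$. For $i\le\nu$ we get $p<P_i<p^*$, as $P_i$ is a call and $p^*$ a return; then $P_i$ lies in the well-matched factor $v[p+1..p^*-1]$ and is matched in $v$, contrary to its choice.

So $p$ is an unmatched call of $v$ strictly between $P_{i-1}$ and $P_i$, hence different from $P_1,\dots,P_\nu$. If $i\ge2$, then $p>P_1$, contradicting that $P_1,\dots,P_\nu$ are the \emph{last} $\nu$ unmatched calls of $v$. If $\nu<e$, then by the definition of $\nu$ they are \emph{all} unmatched calls of $v$, again a contradiction.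

\medskip\noindent\emph{Step 5: fixed-size windows.} For $u\in\mathcal U_1$, $1\le i\le\nu+1$ and $0\le\rho<\pi$ let
\[U_{i,\rho}(u)=a_0^{\,N_\rho-m_i}\,u^{(i)}\in\Sigma^{N_\rho}.\]
Let $u\ne u'$ in $\mathcal U_1$, with $k,i,g,g',\ell_0$ as in Step 3. Choose $\rho\equiv|g|+\ell_0\pmod\pi$ and put $\kappa=N_\rho-|g|\le N_\rho$. Then $\kappa\equiv\ell_0\pmod\pi$ and
\[\kappa\ge(C_0+2)(n+1)-n\ge C_0(n+1)+n\ge\ell_0 .\]
By Step 4 there is $x\in\Sigma^\kappa$ such that exactly one of $gx,g'x$ is in $L$. The word $s_\kappa(U_{i,\rho}(u))$ is the suffix of length $N_\rho-\kappa=m_i-k$ of $U_{i,\rho}(u)$, which is $g$; in the same way $s_\kappa(U_{i,\rho}(u'))=g'$. Hence $U_{i,\rho}(u)\not\approx_{N_\rho}U_{i,\rho}(u')$.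

So the map sending $u$ to the family of the $\approx_{N_\rho}$-classes of $U_{i,\rho}(u)$, over all $i$ and $\rho$, is injective on $\mathcal U_1$. Therefore
\[S_L(n)/(n+1)^B\le|\mathcal U_1|\le\prod_\rho c_L(N_\rho)^{\nu+1}\le\prod_\rho c_L(N_\rho)^{K+1}.\]
Taking logarithms and using Lemma~\ref{lem:classes} finishes the proof.
\end{proof}

\section{Transfer, trichotomy and density}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:transfer}]
The first inequality is Lemma~\ref{lem:V}(a). For the second, let $n\ge1$ and $m\le n$. If $m<K$, then $\log_2S_L(m)\le K\log_2|\Sigma|$. If $m\ge K$, apply Proposition~\ref{prop:main} to $m$ with $N_\rho<(C_0+2)(m+1)+\pi$, which is possible since $\pi$ consecutive integers contain every residue. These $N_\rho$ are at most $(2C_0+4+\pi)n$. By Lemma~\ref{lem:V}(b),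
\[V_L(n)\le(K+1)\pi\max_{N\le(2C_0+4+\pi)n}F_L(N)+(B+1)\log_2(n+1)+K\log_2|\Sigma|,\]
and any $D$ that is at least each of the four constants appearing here works.

If $F_L=O(\log n)$, there is $\gamma$ with $F_L(N)\le\gamma\log_2(N+1)$ for all $N\ge1$, so $V_L(n)\le D\gamma\log_2(Dn+1)+D\log_2(n+1)+D=O(\log n)$. The converse is the first inequality.

Both $F_L$ and $V_L$ are $O(n)$, so for them $\bar\Theta(n)$ means the same as $\bar\Omega(n)$. If $F_L=\bar\Omega(n)$, then $V_L=\bar\Omega(n)$ by the first inequality. Conversely let $V_L(n)\ge cn$ for infinitely many $n$. For all large $n$ among these, $D\log_2(n+1)+D\le cn/2$, so there is $N\le Dn$ with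
\[F_L(N)\ge\frac{c}{2D}\,n\ge\frac{c}{2D^2}\,N .\]
Since $N\log_2|\Sigma|\ge F_L(N)\ge cn/(2D)$, these $N$ are unbounded, so $F_L=\bar\Omega(n)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:tri}]
Apply Theorem~\ref{thm:known}. If $V_L(n)\ge cn$ for some $c>0$ and infinitely many $n$, then $F_L=\bar\Theta(n)$ by Theorem~\ref{thm:transfer}. Otherwise $V_L=O(\log n)$, so $F_L=O(\log n)$ by Lemma~\ref{lem:V}(a). By Theorem~\ref{thm:gap}, either $F_L=O(1)$, or $F_L(n)\ge\log_2(n-|Q|+2)$ for infinitely many $n$, and then $F_L=\bar\Theta(\log n)$.
\end{proof}

The proof of Theorem~\ref{thm:transfer} produces one hard window size $N$ for each $n$ with $V_L(n)\ge cn$. Since Proposition~\ref{prop:main} holds for every choice of the $N_\rho$, it gives more: the easy window sizes in a suitable interval cannot meet every residue class modulo $\pi$, so a whole residue class in that interval is hard. Example~\ref{ex:basic}(iv) shows that other residue classes may indeed be easy.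

\begin{proof}[Proof of Theorem~\ref{thm:density}]
For $c>0$ let $I$ be the set of $n$ with $V_L(n)\ge cn$. In (a), $V_L$ is not $O(\log n)$ by Lemma~\ref{lem:V}(a), so by Theorem~\ref{thm:known} the set $I$ is infinite for some $c>0$. In (b), $I$ contains all large $n$. Fix this $c$, put $x_n=2(C_0+2)(n+1)$, and let $n\in I$ be large.

By Lemma~\ref{lem:V}(b) there is $m\le n$ with $\log_2S_L(m)\ge cn-\log_2(n+1)\ge cn/2$. Since $S_L(m)\le|\Sigma|^m$, we have $|\Sigma|\ge2$ and $m\ge\beta n$ with $\beta=c/(2\log_2|\Sigma|)$; here $\beta\le1$ because $m\le n$, and $m\ge K$ for large $n$. Let $A=(C_0+2)(m+1)$ and $\varepsilon=c/(8(K+1)\pi)$.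

There is a residue $\rho$ such that $F_L(N)\ge\varepsilon m$ for \emph{all} $N\equiv\rho\pmod\pi$ in $[A,2A]$. Otherwise we could choose for every $\rho$ an $N_\rho\equiv\rho$ in $[A,2A]$ with $F_L(N_\rho)<\varepsilon m$, and Proposition~\ref{prop:main} applied to $m$ would give
\[\frac{cn}2\le(K+1)\pi\varepsilon m+B\log_2(m+1)\le\frac{cn}8+B\log_2(n+1),\]
which is false for large $n$.

For these $N$ we have $N\le2A\le4(C_0+2)m$, so $F_L(N)\ge c'N$ with $c'=\varepsilon/(4(C_0+2))$, a constant independent of $n$. There are at least $A/\pi-1$ of them, all at most $2A\le x_n$, and $A\ge(C_0+2)(\beta n+1)\ge\beta x_n/2$. So with $G=\{N:F_L(N)\ge c'N\}$,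
\begin{equation}\label{eq:dens}
|G\cap[1,x_n]|\ge\frac{\beta}{2\pi}\,x_n-1\qquad\text{for every large }n\in I .
\end{equation}

(a) As $I$ is infinite, \eqref{eq:dens} shows that the upper density of $G$ is at least $\beta/(2\pi)>0$.

(b) Given a large real $x$, let $n$ be maximal with $x_n\le x$. Then $n$ is large, so $n\in I$, and $x_n\ge x-2(C_0+2)$. By \eqref{eq:dens}, $|G\cap[1,x]|\ge\frac{\beta}{2\pi}x-O(1)$, so the lower density of $G$ is at least $\beta/(2\pi)>0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AM}
Alur and Madhusudan, STOC 2004.

\bibitem{Gan}
M.~Ganardi, \emph{Visibly pushdown languages over sliding windows}, STACS 2019.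

\bibitem{GHLMS}
Moses Ganardi, Danny Hucke, Markus Lohrey, Konstantinos Mamouras, Tatiana Starikovskaya, \emph{Regular Languages in the Sliding Window Model}, arXiv:2402.13385 (2024).

\end{thebibliography}
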